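# Square-free walk determinants and the generalized $A_\alpha$-spectrum

## 1. The determinant criterion and its vocabulary

All graphs are finite, simple and undirected. For a graph $F$ let $A(F)$ be its adjacency matrix, $D(F)$ its diagonal degree matrix, $\overline F$ its complement, and for $\alpha\in[0,1]$ let
$$A_\alpha(F)=\alpha D(F)+(1-\alpha)A(F).$$

**Theorem 1.** Let $\alpha\in[0,1)$ be rational and let $G$ be a graph on $n$ vertices. Let $c_\alpha$ be the smallest positive integer such that $A_{c_\alpha}:=c_\alpha A_\alpha(G)$ is an integral matrix, and let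
$$\tilde W_\alpha(G)=\Bigl[\mathbf 1,\tfrac{A_{c_\alpha}\mathbf 1}{c_\alpha},\ldots,\tfrac{A_{c_\alpha}^{n-1}\mathbf 1}{c_\alpha}\Bigr],$$
where $\mathbf 1$ is the all-ones vector. If $\det\tilde W_\alpha(G)/2^{\lfloor n/2\rfloor}$ is an odd and square-free integer, then $G$ is determined by its generalized $A_\alpha$-spectrum: every graph $H$ such that $A_\alpha(H)$ and $A_\alpha(G)$ have the same spectrum, and $A_\alpha(\overline H)$ and $A_\alpha(\overline G)$ have the same spectrum, is isomorphic to $G$.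

Spectra are multisets of eigenvalues. A graph with the property in the conclusion is called DGA$_\alpha$S, and two graphs $G,H$ as in the last clause are said to have the same generalized $A_\alpha$-spectrum. In plain words: we know the eigenvalues of one matrix attached to $G$ and of the same matrix attached to $\overline G$. Is $G$ then known up to isomorphism? The theorem says that it suffices to compute a single integer determinant and look at its factorization. For $\alpha=0$ the matrix $A_0=A$ is the adjacency matrix, and the statement is a known result of Wang. The question whether the same condition suffices for every rational $\alpha\in[0,1)$ comes from Shuchao Li and Wanting Sun, "An arithmetic criterion for graphs being determined by their generalized $A_\alpha$-spectrum", arXiv:2103.04010 (2021).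

Here is a small example of the notation. Let $G$ be the path on three vertices and $\alpha=\frac12$. Then $A_{1/2}=\frac12(D+A)$, so $c_\alpha=2$, $A_{c_\alpha}=D+A$, and with $d=(1,2,1)^T$ the degree vector,
$$A_{c_\alpha}=\begin{pmatrix}1&1&0\\1&2&1\\0&1&1\end{pmatrix},\qquad A_{c_\alpha}\mathbf 1=2d,\qquad \tilde W_{1/2}=\begin{pmatrix}1&1&3\\1&2&6\\1&1&3\end{pmatrix}.$$
The division by $c_\alpha$ makes sense because $A_{c_\alpha}\mathbf 1$ is divisible by $c_\alpha$. Here $\det\tilde W_{1/2}=0$, because the two end vertices are exchanged by a symmetry and so give equal rows.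

We shall prove a slightly sharper statement, in which the power of $2$ is adapted to $\alpha$. Write $\alpha=a/c$ in lowest terms ($a=0$, $c=1$ if $\alpha=0$) and $b=c-a>0$.

**Theorem 2.** Put $E=\lfloor n/2\rfloor$ if $ac$ is even and $E=\lfloor (n-1)^2/4\rfloor$ if $ac$ is odd. Then $2^E\mid\det\tilde W_\alpha(G)$ for every graph $G$ on $n$ vertices, and if $\det\tilde W_\alpha(G)/2^E$ is odd and square-free, then $G$ is DGA$_\alpha$S.

If $ac$ is even, the second assertion is Theorem 1. If $ac$ is odd and $n\ge2$, we shall see in Section 5.3 that the hypothesis of Theorem 1 never holds. For $n=1$ there is only one graph, $\tilde W_\alpha=[1]$, $E=0$, and everything is trivial. So Theorem 2 implies Theorem 1. No claim is made here that graphs satisfying the hypothesis of Theorem 2 with $ac$ odd exist. A third theorem, about single odd primes, needs one more definition and is stated in Section 3.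

We use the following textbook facts; $v_p$ is the $p$-adic valuation.

*Smith normal form.* An integral $n\times n$ matrix is $B=USV$ with $U,V$ integral of determinant $\pm1$ and $S=\operatorname{diag}(s_1,\dots,s_n)$, $s_i\mid s_{i+1}$. The rank of $B$ modulo $p$ is the number of $s_i$ prime to $p$. So $v_p(\det B)\ge n-\operatorname{rank}_pB$; and if $v_p(\det B)=n-\operatorname{rank}_pB$, then every $v_p(s_i)\le1$. If $\det B\ne0$, then $s_nB^{-1}$ is integral.

*Lattices.* $\mathbb Z_{(p)}$ is the ring of rationals with denominator prime to $p$, and $L=\mathbb Z_{(p)}^n$. A full-rank lattice is $X=BL$ with $B$ an invertible rational matrix. Its dual is $X^*=\{y\in\mathbb Q^n:x^Ty\in\mathbb Z_{(p)}\text{ for all }x\in X\}=(B^T)^{-1}L$. If $B$ is integral, then $[L:BL]=p^{v_p(\det B)}$. If $X\subset Y$, then $Y^*\subset X^*$ with $[X^*:Y^*]=[Y:X]$. If $Q$ is orthogonal, then $(QX)^*=QX^*$.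

*Cyclic modules.* Let $V$ be a finite-dimensional vector space over a field $k$ with a linear map $M$, and suppose $V$ is spanned by $v,Mv,M^2v,\dots$. Then $\dim\ker(M-\lambda)\le1$ for every $\lambda\in k$: this dimension equals $\dim V/(M-\lambda)V$, and in that quotient $M$ acts as $\lambda$, so the quotient is spanned by the image of $v$.

## 2. The integral matrix $M=aD+bA$ and small graphs

**Edgeless graphs.** If $n\ge2$ and $G$ has no edge, then $A_\alpha(G)=0$, the second column of $\tilde W_\alpha$ is $0$, and $\det\tilde W_\alpha=0$. The divisibility in Theorem 2 holds and the hypotheses of all theorems fail. From now on $n\ge2$ and $G$ has an edge.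

**The value of $c_\alpha$.** An edge contributes the entry $1-\alpha=b/c$ to $A_\alpha(G)$, and $\gcd(b,c)=\gcd(a,c)=1$. Hence $c\mid c_\alpha$. Since $cA_\alpha(G)=aD+bA$ is integral, $c_\alpha=c$. Put
$$M:=A_{c_\alpha}=aD+bA .$$
Let $d$ be the degree vector and $m=|E(G)|$. Because $D\mathbf 1=A\mathbf 1=d$ and $a+b=c$,
$$M\mathbf 1=c\,d,\qquad M_{ii}=a\,d_i,\qquad \mathbf 1^Td=2m,\qquad \tilde W=[\mathbf 1,d,Md,\dots,M^{n-2}d],\tag{1}$$
where we write $\tilde W$ for $\tilde W_\alpha(G)$. We also use $W=[\mathbf 1,M\mathbf 1,\dots,M^{n-1}\mathbf 1]=\tilde W\operatorname{diag}(1,c,\dots,c)$.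

Keep the equation $M\mathbf 1=c\,d$ in view: for $\alpha=0$ it only says $A\mathbf 1=d$, but modulo a prime $p\mid c$ it says that $\mathbf 1$ is killed by $M$. All the new difficulty comes from there.

**Regular graphs.** If $d$ is a multiple of $\mathbf 1$, then $\det\tilde W=0$. So the hypothesis never holds for a regular graph with $n\ge2$.

**Lemma 4.** If $n\ge2$ and $\det\tilde W\ne0$, then $n\ge5$.

*Proof.* The purpose is to use symmetry, as for the path above. If $P$ is the permutation matrix of an automorphism of $G$, then $P$ commutes with $M$ and fixes $\mathbf 1$ and $d$. So $P\tilde W=\tilde W$ and $P=I$. It remains to find a nontrivial automorphism when $2\le n\le4$. Two vertices $u,v$ have equal degree, because the $n$ possible degrees $0,\dots,n-1$ cannot all occur: $0$ and $n-1$ exclude each other. The sets $N(u)\setminus\{v\}$ and $N(v)\setminus\{u\}$ have the same size and lie in the set of the $n-2$ other vertices. If they are equal, the transposition $(u\,v)$ is an automorphism. For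 $n\le3$ they are equal, since at most one other vertex is available. For $n=4$, with other vertices $w,z$, the only other possibility up to renaming is $\{w\}$ and $\{z\}$. Then $(u\,v)(w\,z)$ fixes the pairs $uv$ and $wz$, exchanges the edges $uw$, $vz$ and exchanges the non-edges $uz$, $vw$, so it is an automorphism. $\square$

**A graph on six vertices.** Let $G$ be a triangle on $3,4,6$ with a path $3{-}2{-}1$ hanging at $3$ and a pendant vertex $5$ at $4$; the edges are $12,23,34,45,36,46$, and $d=(1,2,3,3,1,2)^T$. Apply $A$ repeatedly to $\mathbf 1$ for $\alpha=0$, and $M=D+A$ repeatedly to $d$ for $\alpha=\frac12$. The rows are indexed by the vertices $1,\dots,6$: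
$$\tilde W_0=\begin{pmatrix}1&1&2&4&9&20\\1&2&4&9&20&47\\1&3&7&16&38&87\\1&3&6&16&35&86\\1&1&3&6&16&35\\1&2&6&13&32&73\end{pmatrix},\qquad
\tilde W_{1/2}=\begin{pmatrix}1&1&3&11&46&208\\1&2&8&35&162&774\\1&3&16&81&404&2008\\1&3&15&75&376&1884\\1&1&4&19&94&470\\1&2&10&51&258&1296\end{pmatrix}.$$
In both cases subtract row 1 from the others. Then subtract twice the new row 2 from rows 3 and 4, and once from row 6. What remains are the $4\times4$ determinants (from rows 3, 4, 5, 6)
$$\begin{vmatrix}1&2&7&13\\0&2&4&12\\1&2&7&15\\2&4&12&26\end{vmatrix}=\begin{vmatrix}1&2&7&13\\0&2&4&12\\0&0&0&2\\0&0&-2&0\end{vmatrix}=8,\qquad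
\begin{vmatrix}3&22&126&668\\2&16&98&544\\1&8&48&262\\2&16&96&522\end{vmatrix}=\begin{vmatrix}0&-2&-18&-118\\0&0&2&20\\1&8&48&262\\0&0&0&-2\end{vmatrix}=8 .$$
(On the right, subtract $3$, $2$, $2$ times the third row from the others; moving the third row to the top costs no sign.) Since $2^{\lfloor 6/2\rfloor}=8$, the quotient is $1$ in both cases. So Theorem 1 will say that this graph is DGA$_0$S and DGA$_{1/2}$S.

**Lemma 5.** The $\mathbb Z$-span of the columns of $\tilde W$ is mapped into itself by $M$ and contains $M^kd$ for all $k\ge0$.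

*Proof.* For $W$ this would be the Cayley–Hamilton theorem; the point is that it survives the division by $c$. Let $\chi_M=x^n+\sum_{k<n}c_kx^k$. Adding all columns of $M$ to the first turns that column into $M\mathbf 1=c\,d$, so $c\mid\det M=\pm c_0$. Hence
$$M^{n-1}d=\tfrac1cM^n\mathbf 1=-\tfrac{c_0}{c}\mathbf 1-\sum_{k=1}^{n-1}c_kM^{k-1}d$$
is in the span. Also $M\mathbf 1=c\,d$ is in the span, and the other columns are shifted. $\square$

## 3. From a cospectral mate to a rational orthogonal matrix

In this section $\det\tilde W\ne0$, and $H$ has the same generalized $A_\alpha$-spectrum as $G$. Comparing the numbers of eigenvalues, $H$ has $n$ vertices. Put $M'=cA_\alpha(H)=aD'+bA'$, let $d'$ be the degree vector of $H$ and $\tilde W'=[\mathbf 1,d',M'd',\dots,M'^{n-2}d']$; as before $M'\mathbf 1=c\,d'$.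

**Step 1: equal walk counts.** We extract from the two spectra the numbers $\mathbf 1^TM^k\mathbf 1$. Since $A(\overline G)=J-I-A$ and $D(\overline G)=(n-1)I-D$,
$$cA_\alpha(\overline G)=(a(n-1)-b)I+bJ-M,$$
and similarly for $H$. So the hypothesis on $H$ says
$$\det(yI-M)=\det(yI-M'),\qquad \det(yI-M+bJ)=\det(yI-M'+bJ).$$
As $J=\mathbf 1\mathbf 1^T$, the matrix determinant lemma gives
$$\det(yI-M+bJ)=\det(yI-M)\bigl(1+b\,\mathbf 1^T(yI-M)^{-1}\mathbf 1\bigr).$$
Since $b\ne0$, $\mathbf 1^T(yI-M)^{-1}\mathbf 1$ is the same for $M'$. Expanding in powers of $y^{-1}$, $\mathbf 1^TM^k\mathbf 1=\mathbf 1^TM'^k\mathbf 1$ for all $k\ge0$.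

**Step 2: the matrix $Q$.** The entries of $\tilde W^T\tilde W$ are $\mathbf 1^T\mathbf 1$, $\mathbf 1^TM^jd=\frac1c\mathbf 1^TM^{j+1}\mathbf 1$ and $d^TM^jd=\frac1{c^2}\mathbf 1^TM^{j+2}\mathbf 1$. So $\tilde W^T\tilde W=\tilde W'^T\tilde W'$ and $\det\tilde W'=\pm\det\tilde W\ne0$. From $k=1$ we get that $H$ also has $m>0$ edges, so $c_\alpha(H)=c$ and $\tilde W'=\tilde W_\alpha(H)$. Define
$$Q:=\tilde W\tilde W'^{-1}.$$
It is rational, and $Q^TQ=\tilde W'^{-T}(\tilde W^T\tilde W)\tilde W'^{-1}=I$. Comparing columns in $Q\tilde W'=\tilde W$ gives $Q\mathbf 1=\mathbf 1$ and $Qd'=d$; hence also $Q^T\mathbf 1=Q^{-1}\mathbf 1=\mathbf 1$.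

**Step 3: $Q$ intertwines $M$ and $M'$.** Multiplying $\tilde W=Q\tilde W'$ by $\operatorname{diag}(1,c,\dots,c)$ gives $W=QW'$. By Cayley–Hamilton, $MW=WC$ and $M'W'=W'C$ with the same companion matrix $C$ of $\chi_M=\chi_{M'}$. So $MQW'=MW=WC=QW'C=QM'W'$, and as $W'$ is invertible,
$$MQ=QM',\qquad Q^TMQ=M'.$$

**Definition.** The *level* $\ell$ of $Q$ is the least positive integer such that $\ell Q$ is integral.

For example, $Q=\frac13J-I$ with $n=6$ is orthogonal, because $(\frac13J-I)^2=\frac69J-\frac23J+I=I$. It satisfies $Q\mathbf 1=\mathbf 1$ and has level $3$; and $3Q=J-3I\equiv J\pmod3$. We shall meet this matrix again.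

**Step 4: what the level knows.** The integers $t$ with $tQ$ integral form the ideal $\ell\mathbb Z$. Since $Q^T=Q^{-1}=\tilde W'\tilde W^{-1}$, the last invariant factor $s_n$ of $\tilde W$ belongs to it, so $\ell\mid s_n\mid\det\tilde W$. If a prime $p$ divides $\ell$, then $\ell Q\not\equiv0\pmod p$ by minimality. For a column $u=\ell Qe_i$ we use $\tilde W^TQ=(Q^T\tilde W)^T=\tilde W'^T$, $\mathbf 1^TQ=\mathbf 1^T$ and $Q^TM^kQ=M'^k$ to get, for all $k\ge0$,
$$\tilde W^Tu=\ell\tilde W'^Te_i\equiv0\!\!\pmod\ell,\qquad \mathbf 1^Tu=\ell,\qquad u^TM^ku=\ell^2(M'^k)_{ii}\equiv0\!\!\pmod{\ell^2}.\tag{2}$$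
For $k=0$ the last relation reads $u^Tu=\ell^2$.

**Step 5: $\ell=1$ suffices.** If $\ell=1$, then $Q$ is integral and orthogonal, so each row has a single nonzero entry $\pm1$. The row sums are $1$, so $Q$ is a permutation matrix. In $Q^TMQ=M'$ the matrix $Q^TDQ$ is diagonal and $Q^TAQ$ has zero diagonal. The off-diagonal parts give $bQ^TAQ=bA'$, hence $Q^TAQ=A'$ and $G\cong H$.

So the goal is $\ell=1$. The situation is symmetric: for the pair $(H,G)$ the matrix is $Q^T$, of the same level, and the determinant is the same up to sign.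

**Theorem 3.** Let $n\ge2$ and $\det\tilde W_\alpha(G)\ne0$, let $H$ have the same generalized $A_\alpha$-spectrum as $G$, and let $Q$ and $\ell$ be as above. If an odd prime $p$ divides $\ell$, then either $p^2\mid\det\tilde W_\alpha(G)$, or $p\mid c$, $p\mid|E(G)|$, $v_p(n)=1$ and $\ell Q\equiv hJ\pmod p$ with $p\nmid h$.

## 4. Primes dividing the determinant exactly once: two self-dual lattices

Let $p$ be a prime with $p\mid\ell$ and $v_p(\det\tilde W)=1$. As $\ell\mid\det\tilde W$, also $v_p(\ell)=1$. The natural plan is to reach a contradiction, so that only primes with $p^2\mid\det\tilde W$ could divide $\ell$. We follow this plan until it stops.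

**Step 1: the lattice picture.** We translate "$Q$ is not $p$-integral" into two lattices. Put $L=\mathbb Z_{(p)}^n$, $\Lambda=\tilde WL$ and $L'=QL$. By Lemma 5, $\Lambda$ is $M$-stable; $L$ is $M$-stable, and so is $L'$ because $MQL=QM'L\subset QL$. We have $L^*=L$ and $L'^*=L'$. Further $[L:\Lambda]=p$, and as $\Lambda=Q\tilde W'L\subset QL$, also $[L':\Lambda]=[L:\tilde W'L]=p$. Since $p\mid\ell$, $Q$ has an entry outside $\mathbb Z_{(p)}$, so $L\ne L'$. As $L$ and $L'$ both have prime index $p$ over $\Lambda$,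
$$\Lambda=L\cap L'.$$
Dualizing $\Lambda\subset L$ and $\Lambda\subset L'$ gives $L,L'\subset\Lambda^*$, with $[\Lambda^*:L]=[L:\Lambda]=p$. Since $L+L'$ is strictly larger than $L$,
$$\Lambda^*=L+L',\qquad |\Lambda^*/\Lambda|=p^2,\qquad p\Lambda^*\subset\Lambda,$$
the last because $L/\Lambda$ and $L'/\Lambda$ have order $p$.

**Step 2: $M$ acts on $\Lambda^*/\Lambda$ as a scalar.** We claim that there is $\lambda\in\mathbb Z$ with $(M-\lambda)\Lambda^*\subset\Lambda$. Take $x\in L\setminus\Lambda$ and $y\in L'\setminus\Lambda$. As $L/\Lambda$ and $L'/\Lambda$ have order $p$ and are $M$-stable,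
$$Mx=\lambda x+\mu,\qquad My=\lambda'y+\mu',\qquad \lambda,\lambda'\in\mathbb Z,\quad\mu,\mu'\in\Lambda .$$
First, $x^Ty\notin\mathbb Z_{(p)}$. Otherwise $y$, which lies in $\Lambda^*$, pairs integrally with $\Lambda+\mathbb Z_{(p)}x=L$, so $y\in L^*\cap L'=L\cap L'=\Lambda$, a contradiction. Since $M$ is symmetric, $(Mx)^Ty=x^TMy$, that is
$$(\lambda-\lambda')x^Ty=x^T\mu'-\mu^Ty\in\mathbb Z_{(p)} .$$
So $p\mid\lambda-\lambda'$. Then $(M-\lambda)y=(\lambda'-\lambda)y+\mu'\in p\Lambda^*+\Lambda=\Lambda$. Also $(M-\lambda)x=\mu\in\Lambda$ and $(M-\lambda)\Lambda\subset\Lambda$. Since $\Lambda^*=\Lambda+\mathbb Z_{(p)}x+\mathbb Z_{(p)}y$, the claim follows.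

**Step 3: a two-dimensional eigenspace.** We move the information into the $\mathbb F_p$-space $V=\Lambda/p\Lambda$, which has the columns of $\tilde W$ as a basis. Let
$$T=\{z\in\mathbb Q^n:pz\in\Lambda,\ (M-\lambda)z\in\Lambda\},\qquad K=\ker(M-\lambda\mid V).$$
By Steps 1 and 2, $\Lambda^*\subset T$. Multiplication by $p$ maps $T$ onto $\{z\in\Lambda:(M-\lambda)z\in p\Lambda\}$ and $\Lambda$ onto $p\Lambda$, so $T/\Lambda\cong K$. As $|\Lambda^*/\Lambda|=p^2$, we get $\dim K\ge2$, and $T=\Lambda^*$ if $\dim K=2$.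

**Step 4: the contradiction when $p\nmid c$.** Here $d=c^{-1}M\mathbf 1$ with $c$ invertible modulo $p$. So $V$ is spanned by $\mathbf 1,M\mathbf 1,M^2\mathbf 1,\dots$, it is cyclic, and $\dim K\le1$. This contradicts Step 3. Thus $p\nmid c$ is impossible, and for $\alpha=0$, where $c=1$, this settles all primes with $v_p(\det\tilde W)=1$.

**The stopping point.** If $p\mid c$, the plan fails at the words "$V$ is cyclic": in $V$ we have $M\bar{\mathbf 1}=c\,\bar d=0$, so $\bar{\mathbf 1}$ does not generate, and a two-dimensional $K$ is conceivable. This is more than a technical gap, since the relations satisfied by $Q$ do not exclude primes dividing $c$. Let $G$ be a triangle with one pendant vertex attached at each of its vertices, and $\alpha=\frac13$. So $n=m=6$, $a=1$, $b=2$, $c=3$, $M=D+2A$, the pendant class $X$ has degree $1$ and the triangle $Y$ has degree $3$. Take $R=\frac13J-I$. From $JM=c\,\mathbf 1d^T$ and $JMJ=2mc\,J=36J$,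
$$RMR=M-(\mathbf 1d^T+d\mathbf 1^T)+4J,\qquad (RMR)_{ij}=M_{ij}-d_i-d_j+4 .$$
Within $X$ the diagonal entries become $1-2+4=3$ and the off-diagonal ones $0-2+4=2$; within $Y$ they become $3-6+4=1$ and $2-6+4=0$; between $X$ and $Y$ nothing changes. So $RMR=D'+2A'$ for the graph in which $X$ is the triangle and the vertices of $Y$ are pendant. Here $R$ is rational orthogonal with $R\mathbf 1=\mathbf 1$, it carries one $cA_\alpha$-matrix to another, and it has level $3$ with $3\mid c$. This graph has $\det\tilde W=0$ by its symmetry, so it does not contradict any theorem. It shows that for $p\mid c$ we must find out what $Q$ looks like, and use $\det\tilde W\ne0$ once more later.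

**Step 5: what survives when $p\mid c$.** We show that $Q$ must look like $R$ modulo $p$. In $V$ we have $\bar{\mathbf 1}\ne0$ and $M\bar{\mathbf 1}=0$. The quotient $V/\langle\bar{\mathbf 1}\rangle$ is cyclic, generated by $\bar d$, so $M-\lambda$ has kernel of dimension at most $1$ there. Hence
$$2\le\dim K\le1+\dim(K\cap\langle\bar{\mathbf 1}\rangle).$$
So $\bar{\mathbf 1}\in K$, $\dim K=2$ and $T=\Lambda^*$. Since $\mathbf 1\in\Lambda$ and $(M-\lambda)\mathbf 1\in p\Lambda$, $p^{-1}\mathbf 1\in T=\Lambda^*$. As $p^{-1}\mathbf 1\notin L$ and $[\Lambda^*:L]=p$,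
$$\Lambda^*=L+\mathbb Z_{(p)}\,p^{-1}\mathbf 1 .$$
Pairing $p^{-1}\mathbf 1\in\Lambda^*$ with the columns of $\tilde W$ gives $\tilde W^T\mathbf 1\equiv0\pmod p$.

Next, $QL=L'\subset\Lambda^*$. So each column of $Q$ is $z+tp^{-1}\mathbf 1$ with $z\in L$, $t\in\mathbb Z_{(p)}$. As $v_p(\ell)=1$, the corresponding column of $\ell Q$ is $\ell z+t(\ell/p)\mathbf 1$, a multiple of $\mathbf 1$ modulo $p$.

For the rows, put $\Lambda'=Q^T\Lambda=\tilde W'L$. Then $\Lambda'^*=Q^T\Lambda^*$ contains $Q^Tp^{-1}\mathbf 1=p^{-1}\mathbf 1$, and $[\Lambda'^*:L]=[L:\Lambda']=p$. So $Q^TL\subset Q^T\Lambda^*=\Lambda'^*=L+\mathbb Z_{(p)}p^{-1}\mathbf 1$, and each row of $\ell Q$ is constant modulo $p$ too. A matrix with constant columns and constant rows is a multiple of $J$, and $\ell Q\not\equiv0\pmod p$. We have proved: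

**Lemma 6.** If $p\mid\ell$ and $v_p(\det\tilde W)=1$, then $p\mid c$, $\tilde W^T\mathbf 1\equiv0\pmod p$, and $\ell Q\equiv hJ\pmod p$ with $p\nmid h$.

**Proof of Theorem 3.** Let $p$ be odd, $p\mid\ell$ and $p^2\nmid\det\tilde W$. As $\ell\mid\det\tilde W$, $v_p(\det\tilde W)=v_p(\ell)=1$, and Lemma 6 applies. The first two entries of $\tilde W^T\mathbf 1\equiv0$ give $p\mid n$ and $p\mid2m$, so $p\mid m$. For the valuation of $n$, write a column of $\ell Q$ as $u=h\mathbf 1+py$ with $y\in\mathbb Z^n$. By (2), $p\,\mathbf 1^Ty=\ell-hn$ and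
$$\ell^2=u^Tu=h^2n+2h(\ell-hn)+p^2y^Ty=h(2\ell-hn)+p^2y^Ty .$$
Modulo $p^2$ this gives $hn\equiv2\ell$, since $p\nmid h$. As $p$ is odd and $v_p(\ell)=1$, $v_p(n)=1$. $\blacksquare$

## 5. The prime 2

The prime $2$ divides the determinant to a high power, so Section 4 does not apply to it. In this section spans, ranks, independence and orthogonal complements are over $\mathbb F_2$, and an integral vector is identified with its reduction where appropriate. We use, for $x\in\mathbb Z^n$,
$$x^Tx\equiv\mathbf 1^Tx,\qquad x^TMx\equiv\sum_iM_{ii}x_i=\sum_ia\,d_ix_i\pmod2 .\tag{3}$$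
The second holds because the off-diagonal terms of a symmetric form come in equal pairs. Where we prove divisibility of $\det\tilde W$, $G$ is any graph with an edge; $\det\tilde W=0$ is allowed there. The idea for the two cases with $ac$ even is the same. The column space $Z$ of $\tilde W$ is nearly self-orthogonal, and if $v_2(\det\tilde W)$ is minimal, then $Z^\perp\subset Z$. So a column $u$ of $\ell Q$ is, modulo $2$, a polynomial in $M$ applied to a known vector. The relation $u^TM^ku\equiv0\pmod4$ then concerns the square of that polynomial, and a polynomial whose square vanishes in $\mathbb F_2[x]$ vanishes.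

### 5.1. $c$ odd, $a$ even

**Step 1: parities.** Since $c$ is odd, $v_2(\det W)=v_2(\det\tilde W)$, and $W$, $\tilde W$ have the same column space modulo $2$. For $k\ge1$ the number $\mathbf 1^TM^k\mathbf 1$ is even. For $k=2j+1$ it is $x^TMx$ with $x=M^j\mathbf 1$, and $a$ is even, so (3) gives the claim. For $k=2j$ it is $x^Tx\equiv\mathbf 1^TM^j\mathbf 1$, which is even by induction, as $1\le j<k$.

**Step 2: divisibility by $2^{\lfloor n/2\rfloor}$.** Let $Z=\langle M^k\mathbf 1:k\ge0\rangle$, the column space of $W$, $r=\dim Z$, and $Z_+=\langle M^k\mathbf 1:k\ge1\rangle$. By Step 1, $Z_+\subset Z^\perp$. If $n$ is even, $\mathbf 1^T\mathbf 1=n$ is even as well, so $Z\subset Z^\perp$ and $r\le n/2$. If $n$ is odd, $\mathbf 1\notin Z_+$, because $\mathbf 1^T\mathbf 1\ne0$ and $Z_+\subset Z^\perp$; so $\dim Z_+=r-1\le\dim Z^\perp=n-r$. In both cases $v_2(\det W)\ge n-r\ge\lfloor n/2\rfloor$.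

Now assume $v_2(\det\tilde W)=\lfloor n/2\rfloor$; we show that $2\nmid\ell$.

**Step 3: consequences of equality.** All inequalities of Step 2 are equalities: $n-r=\lfloor n/2\rfloor$, each even invariant factor of $W$ has $v_2=1$, and by dimension $Z^\perp=Z$ ($n$ even) or $Z^\perp=Z_+$ ($n$ odd). In any case $Z^\perp\subset Z$. Also,
$$x\in\mathbb Z^n,\quad W^Tx\equiv0\pmod4\quad\Longrightarrow\quad x\equiv0\pmod2 .\tag{4}$$
Indeed, with $W=USV$ the premise gives $SU^Tx\equiv0\pmod4$, and $4\nmid s_i$, so $U^Tx\equiv0\pmod2$.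

**Step 4: a basis adapted to $Z$.** Let $\varphi\in\mathbb Z[x]$ be monic of degree $r$, reducing to the minimal polynomial of $\mathbf 1$ under $M$ over $\mathbb F_2$, and write $\varphi(M)\mathbf 1=2\eta$ with $\eta\in\mathbb Z^n$. Replacing the columns $M^{r+i}\mathbf 1$ of $W$ by $M^i\varphi(M)\mathbf 1=2M^i\eta$ for $0\le i\le n-r-1$ is a unitriangular operation. So
$$\det W=2^{n-r}\det[\mathbf 1,\dots,M^{r-1}\mathbf 1,\eta,M\eta,\dots,M^{n-r-1}\eta],$$
and the last determinant is odd. Hence $\mathbf 1,\dots,M^{r-1}\mathbf 1$ is a basis of $Z$, and $\eta,\dots,M^{n-r-1}\eta$ are independent modulo $Z$.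

**Step 5: the square.** Suppose $2\mid\ell$, and let $u$ be a column of $\ell Q$ with $u\not\equiv0\pmod2$. By (2), $u\in Z^\perp\subset Z$. So $u=q(M)\mathbf 1+2\beta$ with $q\in\mathbb Z[x]$, $\deg q\le r-1$, $\beta\in\mathbb Z^n$. In $u^TM^ku$ the terms with $\beta$ are $4\beta^TM^kq(M)\mathbf 1+4\beta^TM^k\beta$. So (2) gives
$$\mathbf 1^TM^kq(M)^2\mathbf 1\equiv0\pmod4\qquad(k\ge0).$$
In other words, $w:=q(M)^2\mathbf 1$ satisfies $W^Tw\equiv0\pmod4$, and $w\equiv0\pmod2$ by (4).

**Step 6: the square vanishes.** Divide by the monic $\varphi$: $q^2=s\varphi+t_0$ with $\deg t_0<r$ and $\deg s\le2(r-1)-r=r-2\le n-r-1$ (recall $r=\lceil n/2\rceil$). Then $w=2s(M)\eta+t_0(M)\mathbf 1$. As $w\equiv0\pmod2$ and $\mathbf 1,\dots,M^{r-1}\mathbf 1$ are independent, $t_0=2t$ with $t\in\mathbb Z[x]$, and $w=2\bigl(s(M)\eta+t(M)\mathbf 1\bigr)$. From $W^Tw\equiv0\pmod4$ we get $s(M)\eta+t(M)\mathbf 1\in Z^\perp\subset Z$, so $s(M)\eta\in Z$. By Step 4, $s\equiv0\pmod2$. So $q^2\equiv0$, hence $q\equiv0$ and $u\equiv0\pmod2$,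 a contradiction. So $2\nmid\ell$.

### 5.2. $c$ even ($a$ and $b$ odd)

Now $M\mathbf 1=c\,d\equiv0\pmod2$, so $d$ has to play the part of $\mathbf 1$, with $\mathbf 1$ as an extra vector.

**Step 1: parities.** For all $k\ge0$, $\mathbf 1^TM^kd$ and $d^TM^kd$ are even. Indeed $\mathbf 1^Td=2m$, and $\mathbf 1^TM^kd=c\,d^TM^{k-1}d$ for $k\ge1$. Next, $d^TM^{2j}d\equiv\mathbf 1^TM^jd\equiv0$ by (3). Finally, by (3) with $x=M^jd$ and $a$ odd, $d^TM^{2j+1}d\equiv\sum_id_i(M^jd)_i=d^TM^jd$, which is even by induction.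

**Step 2: divisibility by $2^{\lfloor n/2\rfloor}$.** Let $Z_0=\langle M^kd:k\ge0\rangle$ and $Z=Z_0+\langle\mathbf 1\rangle$. By Lemma 5, $Z$ is the column space of $\tilde W$; let $r=\dim Z$. If $n$ is even, Step 1 gives $Z\subset Z^\perp$ and $r\le n/2$. If $n$ is odd, $Z_0\subset Z^\perp$ and $\mathbf 1\notin Z_0$ because $\mathbf 1^T\mathbf 1\ne0$; so $r-1\le n-r$. In both cases $v_2(\det\tilde W)\ge n-r\ge\lfloor n/2\rfloor$.

Now assume $v_2(\det\tilde W)=\lfloor n/2\rfloor$.

**Step 3: consequences of equality.** Then $\det\tilde W\ne0$, so $n\ge5$; $n-r=\lfloor n/2\rfloor$, so $r=\lceil n/2\rceil\ge3$; all invariant factors of $\tilde W$ have $v_2\le1$, so $v_2(\ell)\le1$. By dimension, $Z^\perp=Z$ if $n$ is even and $Z^\perp=Z_0$ if $n$ is odd. In any case $Z^\perp\subset Z$.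

**Step 4: an adapted basis.** Modulo $2$, $M\mathbf 1=0$, and $Z/\langle\mathbf 1\rangle$ is cyclic, generated by $d$, of dimension $r-1$. Let $\varphi\in\mathbb Z[x]$ be a monic lift of the minimal polynomial of $d$ in this quotient, so $\deg\varphi=r-1$. Then $\mathbf 1,d,\dots,M^{r-2}d$ is a basis of $Z$, and
$$\varphi(M)d=\varepsilon\mathbf 1+2\eta,\qquad\varepsilon\in\{0,1\},\ \eta\in\mathbb Z^n .$$
If $n$ is odd, then $\varepsilon=0$, since $\varphi(M)d\in Z_0$ modulo $2$ and $\mathbf 1\notin Z_0$. Replace the columns $M^{r-1+i}d$ of $\tilde W$, $0\le i\le n-r-1$, by $M^i\varphi(M)d$; this is unitriangular. The new column is $\varepsilon\mathbf 1+2\eta$ for $i=0$, and $\varepsilon c\,M^{i-1}d+2M^i\eta$ for $i\ge1$, where $i-1\le n-r-2\le r-2$. So multiples of the unreplaced columns $\mathbf 1$ and $M^{i-1}d$ can be subtracted, and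
$$\det\tilde W=2^{n-r}\det[\mathbf 1,d,\dots,M^{r-2}d,\eta,\dots,M^{n-r-1}\eta].$$
The last determinant is odd, so over $\mathbb F_2$
$$\mathcal B=\{\mathbf 1\}\cup\{M^jd\}_{0\le j\le r-2}\cup\{M^i\eta\}_{0\le i\le n-r-1}\quad\text{is a basis of }\mathbb F_2^n .\tag{5}$$

**Step 5: the square.** Suppose $2\mid\ell$ and let $u$ be any column of $\ell Q$. By (2), $u\in Z^\perp\subset Z$, so
$$u=g(M)d+h\mathbf 1+2\beta,\qquad g\in\mathbb Z[x],\ \deg g\le r-2,\ h\in\{0,1\},\ \beta\in\mathbb Z^n.$$
If $n$ is odd we take $h=0$: then $u\in Z_0$, and the $r-1$ independent vectors $d,\dots,M^{r-2}d$ are a basis of $Z_0$. As in 5.1 the terms with $\beta$ vanish modulo $4$, and (2) gives, modulo $4$ (note $h^2=h$),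
$$0\equiv d^TM^kg(M)^2d+2h\,\mathbf 1^TM^kg(M)d+h\,\mathbf 1^TM^k\mathbf 1 .$$
The middle term is $0$ modulo $4$ by Step 1. Moreover $\mathbf 1^TM\mathbf 1=2mc\equiv0$, and $\mathbf 1^TM^k\mathbf 1=c^2d^TM^{k-2}d\equiv0\pmod4$ for $k\ge2$. So with $w:=g(M)^2d$, which lies in $Z_0$ modulo $2$,
$$d^TM^kw\equiv0\pmod4\quad(k\ge1),\qquad d^Tw\equiv-hn\pmod4 .\tag{6}$$

**Step 6: $w$ is nearly orthogonal to everything.** For $i\ge1$ we have $2M^i\eta=M^i\varphi(M)d-\varepsilon c\,M^{i-1}d$, hence
$$2w^TM^i\eta=w^TM^i\varphi(M)d-\varepsilon c\,w^TM^{i-1}d\equiv0\pmod4 .$$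
The first term is a combination of numbers $d^TM^kw$ with $k\ge1$, covered by (6); in the second, $c$ and $w^TM^{i-1}d$ are even. So $w^TM^i\eta$ is even for $i\ge1$.

**Step 7: $n$ odd.** We show that $2\nmid\ell$. Here $h=\varepsilon=0$. So (6) gives $d^TM^kw\equiv0\pmod4$ for all $k\ge0$, and $2w^T\eta=w^T\varphi(M)d\equiv0\pmod4$, that is, $w^T\eta$ is even too. As $w\in Z_0=Z^\perp$, $w$ is orthogonal to all of $\mathcal B$, so $w\equiv0\pmod2$. Hence $g(M)^2d=0$ in $Z/\langle\mathbf 1\rangle$, and $\varphi\mid g^2$ modulo $2$. Divide: $g^2=s\varphi+t_0$ with $\deg t_0<r-1$ and $\deg s\le2(r-2)-(r-1)=r-3$. By uniqueness of division over $\mathbb F_2$, $t_0=2t$ with $t\in\mathbb Z[x]$. So $w=2\bigl(s(M)\eta+t(M)d\bigr)$. From $d^TM^kw\equiv0\pmod4$ and Step 1, $d^TM^ks(M)\eta$ is even for all $k\ge0$. So $s(M)\eta\in Z_0^\perp=Z$. Since $r-3\le n-r-1$, (5) gives $s\equiv0\pmod2$. So $g^2\equiv0$, $g\equiv0$ and $u\equiv0\pmod2$. This holds for every column $u$ of $\ell Q$, contradicting $\ell Q\not\equiv0\pmod2$.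

**Step 8: $n$ even.** We show that $u\equiv h\mathbf 1\pmod2$. Since $w\in Z=Z^\perp$, Step 6 shows that $w$ is orthogonal to all elements of $\mathcal B$ except possibly $\eta$. So is $\mathbf 1\in Z=Z^\perp$, because $\mathbf 1^TM^i\eta=c\,d^TM^{i-1}\eta$ is even for $i\ge1$. The vectors orthogonal to these $n-1$ independent vectors form a one-dimensional space, which is therefore $\langle\mathbf 1\rangle$. So $w\in\langle\mathbf 1\rangle$ modulo $2$, i.e. $g(M)^2d=0$ in $Z/\langle\mathbf 1\rangle$. As in Step 7, $g^2=s\varphi+2t$ with $\deg s\le r-3$, and now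
$$w=\varepsilon s(M)\mathbf 1+2\bigl(s(M)\eta+t(M)d\bigr).$$
Let $k\ge1$ and $s=\sum_js_jx^j$. Then $d^TM^ks(M)\mathbf 1=\sum_js_j\,c\,d^TM^{k+j-1}d\equiv0\pmod4$, as $c$ and $d^TM^{k+j-1}d$ are even. So (6) and Step 1 give that $d^TM^ks(M)\eta$ is even for $k\ge1$. Thus $Ms(M)\eta$ is orthogonal to all $M^jd$ with $j\ge0$. It is orthogonal to $\mathbf 1$ since $\mathbf 1^TM=c\,d^T\equiv0$. So $Ms(M)\eta\in Z^\perp=Z$. As $\deg(xs)\le r-2\le n-r-1$, (5) gives $xs\equiv0$, so $s\equiv0$, $g\equiv0$ and $u\equiv h\mathbf 1\pmod2$.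

So every column of $\ell Q$ is constant modulo $2$. The assumptions of Step 8 hold for $(H,G)$ and $Q^T$ as well, so every row is constant too. As $\ell Q\not\equiv0\pmod2$, $\ell Q\equiv J\pmod2$. Together with 5.1 we have:

**Lemma 7.** If $ac$ is even, $v_2(\det\tilde W)=\lfloor n/2\rfloor$ and $2\mid\ell$, then $4\nmid\ell$ and $\ell Q\equiv J\pmod2$ (and $c$, $n$ are even).

### 5.3. $a$ and $c$ odd ($b$ even)

**Step 1: the hypothesis of Theorem 1 fails for $n\ge2$.** Here $M\equiv D\pmod2$. As $d_i^2\equiv d_i$, $M^kd\equiv d\pmod2$ for all $k$. So $\tilde W$ has rank at most $2$ modulo $2$, and $2^{n-2}\mid\det\tilde W$. If the hypothesis of Theorem 1 held, then $\det\tilde W\ne0$, so $n\ge5$ by Lemma 4 and $n-2>\lfloor n/2\rfloor$. Then $\det\tilde W/2^{\lfloor n/2\rfloor}$ would be even, a contradiction.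

**Step 2: the exact power $2^E$.** The matrix $N:=(M^2-M)/2$ is integral, since $M^2-M\equiv D^2-D\equiv0\pmod2$. The monic polynomials $(x^2-x)^jx^i$ with $i\in\{0,1\}$ have degrees $2j+i$, so the columns $M^k\mathbf 1$ of $W$ may be replaced, unitriangularly, by $(M^2-M)^jM^i\mathbf 1=2^jN^jM^i\mathbf 1$ with $2j+i=k$. Hence
$$\det W=2^{\sum_{k<n}\lfloor k/2\rfloor}\det[\mathbf 1,M\mathbf 1,N\mathbf 1,NM\mathbf 1,N^2\mathbf 1,\dots],\qquad\sum_{k=0}^{n-1}\lfloor k/2\rfloor=\lfloor(n-1)^2/4\rfloor=E .$$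
As $\det W=c^{n-1}\det\tilde W$ with $c$ odd, $2^E\mid\det\tilde W$.

**Step 3: $2\nmid\ell$ if $v_2(\det\tilde W)=E$.** In this case the vectors $N^jM^i\mathbf 1$ with $0\le2j+i<n$ generate $\mathbb Z_{(2)}^n$. The matrix $N'=(M'^2-M')/2=Q^TNQ$ is integral for the same reason as $N$. So $Q^TN^jM^i\mathbf 1=N'^jM'^i\mathbf 1$ is integral, and $Q^T\mathbb Z_{(2)}^n\subset\mathbb Z_{(2)}^n$. Thus $2\nmid\ell$.

The divisibility $2^E\mid\det\tilde W$ of Theorem 2 is now proved in all cases: $n=1$ and edgeless graphs were treated in Sections 1 and 2, the rest in 5.1, 5.2 and 5.3.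

## 6. All primes together: $\ell=1$ or $Q=\frac2nJ-P$

Assume the hypothesis of Theorem 2 with $n\ge2$. Then $\det\tilde W\ne0$, $n\ge5$ and $v_2(\det\tilde W)=E$. Let $H$, $Q$, $\ell$ be as in Section 3, and suppose $\ell>1$.

**Step 1: one congruence modulo $\ell$.** We glue the local information. An odd prime $p\mid\ell$ divides $\det\tilde W$, so $v_p(\det\tilde W)=1$ by square-freeness, and Lemma 6 gives $v_p(\ell)=1$ and $\ell Q\equiv h_pJ\pmod p$ with $p\nmid h_p$. If $2\mid\ell$, then $ac$ is even by 5.3, and Lemma 7 gives the same for $p=2$. So $\ell$ is square-free, and by the Chinese remainder theorem there is an integer $h$ with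
$$\ell Q\equiv hJ\pmod\ell,\qquad\gcd(h,\ell)=1,\qquad|h|\le\ell/2,\qquad h\ne0,$$
the last because $\ell>1$.

**Step 2: two equations for a column.** Let $u=h\mathbf 1+\ell y$, $y\in\mathbb Z^n$, be a column of $\ell Q$. From $\mathbf 1^Tu=\ell$ we get $\ell\mid hn$, so $\ell\mid n$; put $n=k\ell$ with $k\ge1$. Then $\sum y_i=1-hk$. Dividing $u^Tu=\ell^2$ by $\ell$,
$$h^2k+2h(1-hk)+\ell\sum y_i^2=\ell,\qquad\text{i.e.}\qquad\ell\Bigl(\sum y_i^2-1\Bigr)=h(hk-2).$$
As $\gcd(h,\ell)=1$, $hk=2+\ell s$ with $s\in\mathbb Z$. Hence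
$$\sum y_i^2=1+hs,\qquad\sum y_i=-1-\ell s,\qquad\sum y_i^2\ge\Bigl|\sum y_i\Bigr|,\tag{7}$$
the inequality because the $y_i$ are integers.

**Step 3: $s=0$.** We exclude the other signs with (7).

If $s\ge1$, then $1+hs\ge1+\ell s$, so $h\ge\ell$, which contradicts $|h|\le\ell/2$.

If $s=-\sigma\le-1$, then $1-h\sigma\ge\ell\sigma-1$, so $(\ell+h)\sigma\le2$. As $\ell+h\ge\ell/2$, we get $\ell\sigma\le4$. Now $hk=2-\ell\sigma\le0$ because $\ell\ge2$, and $hk\ne0$. So $h<0$ and $k\le|h|k=\ell\sigma-2\le2$. As $\ell\le4$ is square-free, $\ell\in\{2,3\}$. If $\ell=2$, then $n=k\ell\le4$. If $\ell=3$, then $\sigma=1$, $k\le1$ and $n\le3$. Both contradict $n\ge5$.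

**Step 4: the shape of $Q$.** With $s=0$ we have $hk=2$, $\sum y_i^2=1$ and $\sum y_i=-1$. So $y=-e_j$ for some $j$, and the column of $Q$ is $\frac h\ell\mathbf 1-e_j=\frac2n\mathbf 1-e_j$, because $\frac h\ell=\frac{2}{k\ell}$. Since $s$ depends only on $h,k,\ell$, this holds for every column. The columns of the invertible matrix $Q$ are distinct, so the indices $j$ are distinct, and
$$Q=\tfrac2nJ-P\quad\text{with }P\text{ a permutation matrix}.$$

## 7. The matrix $\frac2nJ-P$ forces three classes at most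

The example in Section 4 shows that $\frac2nJ-I$ can relate two graphs. We now show that when it does, $\tilde W$ has rank at most $3$, which contradicts $\det\tilde W\ne0$ since $n\ge5$.

**Step 1: reduction to $P=I$.** Put $R:=\frac2nJ-I=R^T$. As $JP=J$, $Q=RP$, so $M'=P^TRMRP$. Replacing $H$ by an isomorphic copy, i.e. $M'$ by $PM'P^T$, we may take $Q=R$ and $M'=RMR$.

**Step 2: the entries of $M'$.** Let $\delta=2m/n$ be the average degree and $f=d-\delta\mathbf 1$, so $\sum f_i=0$. As $R^2=I$ and $Rd'=d$, we have $d'=Rd=2\delta\mathbf 1-d=d-2f$. Since $JM=c\,\mathbf 1d^T$ and $JMJ=2mc\,J$,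
$$M'=M-\tfrac{2c}n(\mathbf 1d^T+d\mathbf 1^T)+\tfrac{8cm}{n^2}J .$$
Substituting $d_i=\delta+f_i$, the constants cancel because $\frac{2c}n\cdot2\delta=\frac{8cm}{n^2}$, and
$$M'_{ij}=M_{ij}-\tfrac{2c}n(f_i+f_j).\tag{8}$$

**Step 3: the diagonal fixes $\alpha$.** For $i=j$, (8) says $a(d_i-2f_i)=ad_i-\frac{4c}nf_i$, i.e. $2af_i=\frac{4c}nf_i$. If $f=0$, then $d$ is a multiple of $\mathbf 1$ and $\det\tilde W=0$, a contradiction. So $f\ne0$, and
$$a=\tfrac{2c}n,\qquad\alpha=\tfrac2n,\qquad b=c-a=\tfrac{c(n-2)}n .$$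

**Step 4: the off-diagonal entries.** Dividing (8) by $b$ for $i\ne j$, and with $\kappa=\frac{n-2}2>0$,
$$A'_{ij}-A_{ij}=-\frac{f_i+f_j}\kappa\in\{-1,0,1\}\qquad(i\ne j).\tag{9}$$
So $f_i+f_j\in\{-\kappa,0,\kappa\}$ for $i\ne j$. If $f_i+f_j=\kappa$, then $A_{ij}=1$, so $i\sim j$ in $G$; if $f_i+f_j=-\kappa$, then $i\not\sim j$ in $G$. Since $f\ne0$ and $\sum f_i=0$, $f$ takes at least two values, the least negative and the greatest positive.

**Definition.** A partition of the vertex set is *equitable* if for any two classes $C,C'$ (possibly equal) all vertices of $C$ have the same number of neighbours in $C'$.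

For example, the two ends and the middle of the path on three vertices form an equitable partition: an end has $0$ neighbours among the ends and $1$ in the middle; the middle has $2$ and $0$.

**Step 5: the values of $f$.** We show that the classes on which $f$ is constant are at most three and form an equitable partition.

*At least four values* $x_1<x_2<x_3<x_4$. Then $x_1+x_2<x_1+x_3<x_1+x_4<x_2+x_4$ are four different allowed sums. This is impossible.

*Exactly three values* $x<y<z$. Then $x+y<x+z<y+z$ are $-\kappa,0,\kappa$, so $(x,y,z)=(-\kappa,0,\kappa)$. The values $\pm\kappa$ occur once each, since $\pm2\kappa$ is not an allowed sum. The vertex with $f=\kappa$ is adjacent to all vertices with $f=0$, and the vertex with $f=-\kappa$ to none of them. All vertices with $f=0$ have degree $\delta$, so each has $\delta-1$ neighbours in its own class. The three classes form an equitable partition.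

*Two values* $x<0<y$, *both occurring at least twice*. Then $2x<x+y<2y$ are $-\kappa,0,\kappa$, so $x=-\kappa/2$, $y=\kappa/2$. The $y$-class is a clique and the $x$-class is independent. Degrees are constant on each class, so the numbers of neighbours in the other class are constant too, and the partition is equitable. (This is the pattern of the example in Section 4, where $n=6$, $\kappa=2$, $f=\pm1$.)

*Two values, one of them occurring once.* The other value $v$ occurs $n-1\ge2$ times, and the single value is $-(n-1)v$, so $v\ne0$. As $2v$ is an allowed sum, $2v=\pm\kappa$. Then $v-(n-1)v=-(n-2)v=\mp(n-2)\kappa/2$ must be $0$ or $\pm\kappa$, so $n\in\{2,4\}$, contradicting $n\ge5$.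

**Step 6: the rank of $\tilde W$.** In the surviving cases consider the space of vectors constant on the classes; its dimension is at most $3$. It is invariant under $A$, because the partition is equitable, and under $D$, because degrees are constant on classes. So it is invariant under $M$. It contains $\mathbf 1$ and $d$, hence all columns of $\tilde W$. So $\operatorname{rank}\tilde W\le3<n$, contradicting $\det\tilde W\ne0$.

Hence $\ell=1$, and $H\cong G$ by Step 5 of Section 3. This proves Theorem 2, and therefore Theorem 1. $\blacksquare$
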